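\title{Moduli for which a cyclic subgroup of $(\mathbb Z/d\mathbb Z)^\times$ is balanced}

\begin{abstract}
A subgroup $H$ of $(\mathbb Z/d\mathbb Z)^\times$ is balanced if every coset of $H$ has equally many elements in $(0,d/2)$ and in $(d/2,d)$. This is the case if $-1\in H$, and also if $4\mid d$ and $1+d/2\in H$. Fix an integer $p$ with $|p|>1$. We show that the number of $d\le x$ for which the subgroup generated by $p$ is balanced, but neither of these two conditions holds, is at most $x/(\log x)^{1-o(1)}$, and that this is negligible compared with the number of $d\le x$ for which $-1$ is a power of $p$. The upper bound holds also for subgroups with any fixed finite list of integer generators.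
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d>2$ be an integer and $\mathbb U_d=(\mathbb Z/d\mathbb Z)^\times$. Let $A_d$ be the set of residues in $\mathbb U_d$ that have a representative in $(0,d/2)$, and let $B_d=\mathbb U_d\setminus A_d$. Since $d/2$ is not a unit, $B_d$ consists of the units with a representative in $(d/2,d)$, and $B_d=-A_d$. A subgroup $H$ of $\mathbb U_d$ is \emph{balanced} if
\[
|uH\cap A_d|=|uH\cap B_d|\qquad\text{for every }u\in\mathbb U_d .
\]
The definition confronts the multiplicative structure of $\mathbb U_d$ with the ordering of the residues: it asks that no coset prefer one half of the circle $\mathbb R/d\mathbb Z$.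

There are two evident reasons for $H$ to be balanced, each given by an element of $H$ that interchanges $A_d$ and $B_d$ and maps every coset to itself. The first is $-1$. The second exists when $4\mid d$: then $(1+d/2)^2=1+d+d\cdot d/4\equiv1\pmod d$, and $a(1+d/2)\equiv a+d/2\pmod d$ for odd $a$, so multiplication by the unit $1+d/2$ is a rotation through half the circle. Call $H$ \emph{sporadic} if it is balanced, $-1\notin H$, and it is not the case that $4\mid d$ and $1+d/2\in H$. Sporadic subgroups exist.

\begin{example}\label{ex:kernel}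
Let $m>2$, let $\ell\equiv1\pmod m$ be prime, let $d=\ell m$, and let $H$ be the kernel of $\mathbb U_d\to\mathbb U_m$, a cyclic group isomorphic to $\mathbb U_\ell$. The coset lying over a unit $u$ with $0<u<m$ consists of the $\ell$ integers $u+km$, $0\le k<\ell$, with the multiple of $\ell$ among them, namely $u\ell$, removed. We have $u+km<d/2$ exactly when $k<\ell/2-u/m$. If $u<m/2$, this holds for $(\ell+1)/2$ values of $k$, and $u\ell<d/2$. If $u>m/2$, it holds for $(\ell-1)/2$ values of $k$, and $u\ell>d/2$. Either way $(\ell-1)/2$ elements remain in each half. Moreover $-1\not\equiv1\pmod m$, and if $4\mid d$ then $1+d/2\equiv1+m/2\not\equiv1\pmod m$. So $H$ is sporadic. Instances are $\{1,9,13,17\}=\langle13\rangle$ in $\mathbb U_{20}$ and $\{1,4,10,13,16,19\}=\langle10\rangle$ in $\mathbb U_{21}$.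
\end{example}

Now fix an integer $p$ with $|p|>1$ and let $d$ vary. For $d>2$ coprime to $p$ let $\langle p\rangle_d$ be the subgroup of $\mathbb U_d$ generated by $p$. Let $\mathcal B_p$ be the set of such $d$ for which $\langle p\rangle_d$ is balanced, and put
\begin{align*}
\mathcal B_{p,0}&=\{d>2:\ (d,p)=1,\ 4\mid d,\ 1+d/2\in\langle p\rangle_d\},\\
\mathcal B_{p,1}&=\{d>2:\ (d,p)=1,\ -1\in\langle p\rangle_d\},\qquad \mathcal B_{p,*}=\mathcal B_p\setminus\mathcal B_{p,0}.
\end{align*}
Both $\mathcal B_{p,0}$ and $\mathcal B_{p,1}$ lie in $\mathcal B_p$, and $\mathcal B_{p,*}\setminus\mathcal B_{p,1}$ is the set of $d$ for which $\langle p\rangle_d$ is sporadic. The two evident sets are almost disjoint: a cyclic group has at most one element of order $2$, so $d\in\mathcal B_{p,0}\cap\mathcal B_{p,1}$ forces $-1\equiv1+d/2\pmod d$, that is, $d\mid d/2+2$, and hence $d=4$. Writing $\mathcal S(x)=|\mathcal S\cap[1,x]|$ for a set $\mathcal S$ of positive integers, we therefore have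
\begin{equation}\label{eq:sandwich}
\mathcal B_{p,1}(x)-1\le\mathcal B_{p,*}(x)\le\mathcal B_{p,1}(x)+(\mathcal B_{p,*}\setminus\mathcal B_{p,1})(x).
\end{equation}

The sizes of the evident sets are known. By a theorem of Moree there are positive numbers $c_p,\delta_p$ with
\begin{equation}\label{eq:moree}
\mathcal B_{p,1}(x)\sim c_p\,x/(\log x)^{\delta_p}\qquad(x\to\infty),
\end{equation}
and $\delta_p=2/3$ when $p$ is prime. For odd $p$, the count $\mathcal B_{p,0}(x)$ lies between two positive multiples of $x/\log\log x$ for large $x$; for even $p$ the set $\mathcal B_{p,0}$ is empty. It is also known that $\mathcal B_{p,*}(x)=O_p(x/(\log x)^{\epsilon_p})$ for some $\epsilon_p>0$. Of these facts only \eqref{eq:moree} is used below.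

Do the two evident reasons account for almost all of $\mathcal B_p$, in the strong sense that $\mathcal B_{p,*}(x)\sim\mathcal B_{p,1}(x)$? This question comes from the paper of Pomerance and Ulmer \cite{PU}. Example~\ref{ex:kernel} suggests that the answer is yes: if its subgroup is $\langle p\rangle_d$ then $m\mid p-1$, so for fixed $p$ it supplies only $O(x/\log x)$ moduli $d\le x$. We prove that all sporadic moduli together are hardly more numerous. Let $\log_k$ denote the $k$-fold iterated logarithm.

\begin{theorem}\label{thm:main}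
Let $p$ be an integer with $|p|>1$. Then, as $x\to\infty$,
\[
(\mathcal B_{p,*}\setminus\mathcal B_{p,1})(x)\le\frac{x}{\log x}\exp\Big(O_p\Big(\frac{\log_2x\,\log_4x}{\log_3x}\Big)\Big)=\frac{x}{(\log x)^{1-o(1)}} .
\]
Moreover $\delta_p<1$. Hence $\mathcal B_{p,*}(x)\sim\mathcal B_{p,1}(x)$ and
\[
\mathcal B_p(x)=\mathcal B_{p,0}(x)+(1+o(1))\mathcal B_{p,1}(x).
\]
\end{theorem}

The upper bound is the case $t=1$ of the following theorem, which is the form we prove.

\begin{theorem}\label{thm:general}
Let $p_1,\dots,p_t$ be fixed nonzero integers, and for $d>2$ coprime to $p_1\cdots p_t$ let $H_d=\langle p_1,\dots,p_t\rangle\subset\mathbb U_d$. The number of $d\le x$ coprime to $p_1\cdots p_t$ for which $H_d$ is sporadic is at most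
\[
\frac x{\log x}\exp\Big(O_{p_1,\dots,p_t}\Big(\frac{\log_2x\,\log_4x}{\log_3x}\Big)\Big).
\]
\end{theorem}

The proof compares two sieve dimensions. The integers up to $x$ built from a set of primes of density $\kappa$ number at most about $x/(\log x)^{1-\kappa}$ (Lemma~\ref{lem:restricted}). Sections \ref{sec:characters} and \ref{sec:cover} show that a sporadic modulus has the form $\ell^\nu m$, where all primes of $m$ lie in a set determined by the prime $\ell$ and a small amount of further data. Sections \ref{sec:reduction}--\ref{sec:large} show that this set has density $o(1)$ for all but a negligible set of $\ell$. By contrast, $\mathcal B_{p,1}$ contains all squarefree integers built from a set of primes of positive density, which gives $\delta_p<1$ (Section~\ref{sec:delta}).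

\medskip\noindent\emph{Notation.} The letters $q,r,\ell$ denote primes, $\omega(d)$ is the number of distinct primes dividing $d$, $v_\ell$ is the $\ell$-adic valuation, $\zeta_n=e^{2\pi i/n}$, and $D=|p_1\cdots p_t|$. From Section~\ref{sec:reduction} on, $x$ is large in terms of $p_1,\dots,p_t$, and implied constants may depend on these integers.

\section{Balanced subgroups and characters}\label{sec:characters}

We use three facts about a finite abelian group $G$: a character of a subgroup extends to $G$; an element lies in a subgroup $K$ if and only if every character trivial on $K$ takes the value $1$ on it; and a function $\phi$ on $G$ with $\sum_g\phi(g)\chi(g)=0$ for all characters $\chi$ is zero. A character $\chi$ of $\mathbb U_d$ has a conductor $f\mid d$, characterized by the property that, for $d'\mid d$, $\chi$ factors through $\mathbb U_{d'}$ if and only if $f\mid d'$. We write $\chi^*$ for the primitive Dirichlet character modulo $f$ that induces $\chi$. Thus $\chi^*(a)=\chi(a)$ for $(a,d)=1$, and $\chi^*(a)=0$ exactly when $(a,f)>1$; in particular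 $\chi^*$ may be nonzero at primes dividing $d$. Since $\mathbb U_{2n}\cong\mathbb U_n$ for odd $n$, a conductor is never $\equiv2\pmod4$. A character is \emph{odd} if $\chi(-1)=-1$. This must be distinguished from having \emph{odd order}: a character of odd order is $1$ on every element of order $2$. Put
\[
S(\chi)=\sum_{a\in A_d}\chi(a).
\]

\begin{lemma}\label{lem:criterion}
A subgroup $H$ of $\mathbb U_d$ is balanced if and only if $S(\chi)=0$ for every odd character $\chi$ of $\mathbb U_d$ trivial on $H$.
\end{lemma}

\begin{proof}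
Let $\phi(uH)=|uH\cap A_d|-|uH\cap B_d|$, a function on $G=\mathbb U_d/H$. For a character $\chi$ of $G$, since $B_d=-A_d$,
\[
\sum_{uH\in G}\phi(uH)\chi(u)=\sum_{a\in A_d}\chi(a)-\sum_{a\in B_d}\chi(a)=(1-\chi(-1))S(\chi).
\]
So $\phi=0$ if and only if $S(\chi)=0$ for the odd $\chi$.
\end{proof}

We need to know when $S(\chi)$ vanishes. For primitive characters it does not.

\begin{lemma}\label{lem:T}
Let $\chi$ be an odd primitive character modulo $f$. Then $T=\sum_{0<b<f/2}\chi(b)\ne0$.
\end{lemma}

\begin{proof}
Let $M=\sum_{0<b<f}b\chi(b)$. The classical formula $L(1,\overline\chi)=\pi i\,\tau(\overline\chi)f^{-2}M$, where $\tau(\overline\chi)$ is the Gauss sum, and Dirichlet's theorem $L(1,\overline\chi)\ne0$ give $M\ne0$. We express $T$ through $M$.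

Let $f$ be odd and $M_1=\sum_{0<b<f/2}b\chi(b)$. Pairing $b$ with $f-b$ for $b<f/2$ gives $M=\sum_{b<f/2}(b-(f-b))\chi(b)=2M_1-fT$. The integers in $(0,f)$ are also the numbers $2b$ and $f-2b$ with $0<b<f/2$, and this pairing gives
\[
M=\sum_{b<f/2}(2b-(f-2b))\chi(2b)=\chi(2)(4M_1-fT)=\chi(2)(2M+fT).
\]
Hence $fT=(\overline\chi(2)-2)M\ne0$.

Let $f$ be even, so $4\mid f$. The kernel of $\mathbb U_f\to\mathbb U_{f/2}$ is $\{1,1+f/2\}$, so primitivity gives $\chi(1+f/2)=-1$ and $\chi(b+f/2)=-\chi(b)$ for odd $b$. Hence $M=\sum_{b<f/2}(b-(b+f/2))\chi(b)=-fT/2$, and $T\neq0$.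
\end{proof}

For an imprimitive character, $S(\chi)$ is $T$ times Euler factors at the primes of $d$, and these may vanish.

\begin{lemma}\label{lem:S}
Let $\chi$ be an odd character of $\mathbb U_d$. Then $S(\chi)=0$ if and only if \textup{(a)} $4\mid d$ and $\chi(1+d/2)=1$, or \textup{(b)} $\chi^*(\ell)=1$ for some odd prime $\ell\mid d$.
\end{lemma}

\begin{proof}
If (a) holds, then $\sum_{a\in B_d}\chi(a)$ equals both $\chi(1+d/2)S(\chi)=S(\chi)$ and $\chi(-1)S(\chi)=-S(\chi)$, so $S(\chi)=0$. Suppose that (a) fails. Let $f>1$ be the conductor of $\chi$ and $T$ the sum of Lemma~\ref{lem:T} for $\chi^*$. Detecting $(a,d)=1$ by the M\"obius function,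
\[
S(\chi)=\sum_{0<a<d/2}\chi^*(a)\sum_{e\mid(a,d)}\mu(e)=\sum_{e\mid d}\mu(e)\chi^*(e)\sum_{0<b<d/(2e)}\chi^*(b).
\]
Only $e$ coprime to $f$ contribute, and for these $ef\mid d$. The inner range has length $\frac d{ef}\cdot\frac f2$, and $\chi^*$ sums to $0$ over full periods. So the inner sum is $0$ if $d/(ef)$ is even and $T$ if $d/(ef)$ is odd:
\[
S(\chi)=T\sum_{\substack{e\mid d,\ (e,f)=1\\ d/(ef)\ \mathrm{odd}}}\mu(e)\chi^*(e).
\]
Let $\Phi=\prod_{2<\ell\mid d}(1-\chi^*(\ell))$. If $d$ is odd, the parity condition is empty and the sum over $e$ is $\Phi$. If $d\equiv2\pmod4$, then $f$ is odd, the condition says that $e$ is even, and the sum is $-\chi^*(2)\Phi$ with $\chi^*(2)\ne0$. If $4\mid d$, then $\chi(1+d/2)=-1$, so $\chi$ does not factor through $\mathbb U_{d/2}$ and $f\nmid d/2$. Then $d/f$ is odd and $f$ is even, so every $e$ coprime to $f$ is odd and satisfies the parity condition, and the sum is $\Phi$. As $T\ne0$, we get $S(\chi)=0$ if and only if $\Phi=0$, which is (b).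
\end{proof}

The three ways of being balanced are now visible. If $-1\in H$, no odd character is trivial on $H$. If $4\mid d$ and $1+d/2\in H$, every character trivial on $H$ satisfies (a). In Example~\ref{ex:kernel} every character trivial on $H$ factors through $\mathbb U_m$, and (b) holds because $\ell\equiv1\pmod m$.

For sporadic $H$ we want to exploit (b) for many characters at once, by a counting argument in a group. The odd characters do not form a group. The remedy is to fix one odd character of $2$-power order that avoids (a), multiply it by the group of characters of odd order, and remove it again by raising to a power. The existence of this fixed character is the only place where the exclusion of $-1$ and $1+d/2$ is used.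

\begin{proposition}\label{prop:odd}
Let $H$ be a sporadic subgroup of $\mathbb U_d$. For every character $\psi$ of $\mathbb U_d$ of odd order that is trivial on $H$, there is an odd prime $\ell\mid d$ with $\psi^*(\ell)=1$.
\end{proposition}

\begin{proof}
Let $G=\mathbb U_d/H$. The image $a$ of $-1$ in $G$ has order $2$, and if $4\mid d$ so does the image $b$ of $1+d/2$. The group $\langle a\rangle$, or $\langle a,b\rangle$ if $4\mid d$, has a character sending each named generator to $-1$: the group $\langle a,b\rangle$ has order $2$ if $a=b$, and otherwise it is a Klein four-group with basis $a,b$. Extend this character to $G$ and raise it to the odd part of its order. The result is a character $\chi_2$ of $\mathbb U_d$ of $2$-power order, trivial on $H$, with $\chi_2(-1)=-1$ and, if $4\mid d$, $\chi_2(1+d/2)=-1$.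

The character $\chi=\chi_2\psi$ is trivial on $H$ and has the same values as $\chi_2$ at $-1$ and $1+d/2$. By Lemmas \ref{lem:criterion} and \ref{lem:S} there is an odd prime $\ell\mid d$ with $\chi^*(\ell)=1$; in particular $\ell$ does not divide the conductor $f$ of $\chi$. Choose $k\ge1$ with $k\equiv1$ modulo the order of $\psi$ and $k\equiv0$ modulo the order of $\chi_2$. Then $\psi=\chi^k$ factors through $\mathbb U_f$, where it is $(\chi^*)^k$. Hence $\psi^*(\ell)=\chi^*(\ell)^k=1$.
\end{proof}

\section{One prime that is a power residue modulo all the others}\label{sec:cover}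

We first apply Proposition~\ref{prop:odd} to a single cubic character.

\begin{example}\label{ex:91}
Let $p=2$ and let $d$ be an odd multiple of $91=7\cdot13$. The powers of $2$ modulo $7$ are $1,2,4$, so $-1\notin\langle2\rangle_d$, and $\langle2\rangle_d$ is sporadic if it is balanced. Modulo $7$ and modulo $13$, the number $2$ is not a cube, and the classes $2^i\cdot(\text{cubes})$ are:
\[
\begin{array}{c|ccc}
 & i=0 & i=1 & i=2\\ \hline
\text{mod }7 & 1,6 & 2,5 & 3,4\\
\text{mod }13 & 1,5,8,12 & 2,3,10,11 & 4,6,7,9
\end{array}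
\]
Let $\psi_7$ and $\psi_{13}$ be the cubic characters with value $\zeta_3^{\,i}$ on class $i$. Then $\psi=\psi_7\overline{\psi_{13}}$ has $\psi(2)=1$ and conductor $91$, so $\psi^*(7)=\psi^*(13)=0$. If $d\in\mathcal B_2$, then some prime $\ell\mid d$ other than $7,13$ has $\psi^*(\ell)=1$, that is, lies in the \emph{same} class modulo $7$ and modulo $13$; equivalently, $2^j\ell$ is a cube modulo both primes for one and the same $j$. The primes $3,5,11$ have classes $(2,1),(1,0),(2,1)$, so none of $91$, $273$, $455$, $1001$ is in $\mathcal B_2$. The prime $17$ has classes $(2,2)$ and passes this test.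
\end{example}

In the example, each condition ``$2^j\ell$ is a cube modulo $q$ for some $j$'' is empty; the content is that $j$ does not depend on $q$. Now let $\langle p\rangle_d$ be sporadic and let $r>\omega(d)$ be an odd prime. The characters $\psi$ with $\psi^r=1$ and $\psi(p)=1$ form a vector space $V_r$ over $\mathbb F_r$, which by Proposition~\ref{prop:odd} is covered by at most $\omega(d)$ subsets $\{\psi:\psi^*(\ell)=1\}$. These are subgroups, and a proper subgroup contains at most a fraction $1/r$ of $V_r$. So one of them is all of $V_r$, and duality turns this into the statement that $p^j\ell$ is an $r$-th power modulo every other prime $q$ of $d$, for one $j$. Given $\ell$ and $j$, which $q$ are allowed? If $q\not\equiv1\pmod r$, every unit is an $r$-th power. The primes $q\equiv1\pmod r$ have density $1/(r-1)$, and one expects a fraction $1/r$ of them to be allowed. The expected density of allowed primes is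
\begin{equation}\label{eq:density}
1-\frac1{r-1}\Big(1-\frac1r\Big)=1-\frac1r .
\end{equation}

A single $r$ thus gives little; we need a set of $r$ with large reciprocal sum. Two difficulties arise. The prime $\ell$ may depend on $r$. And for $r<\omega(d)$ the covering need not be trivial, since $\mathbb F_r^2$ is the union of its $r+1$ lines. Both are met by counting in the product of the groups $V_r$, at the cost of losing a few $r$. For an odd prime $r$ let
\[
\Gamma_r=\{p_1^{j_1}\cdots p_t^{j_t}:\ 0\le j_i<r\}\subset\mathbb Z .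
\]

\begin{lemma}\label{lem:cover}
Let $H_d$ be sporadic and let $R$ be a finite set of odd primes. There are an odd prime $\ell\mid d$, a subset $R'\subset R$ with $\prod_{r\in R\setminus R'}r\le\omega(d)$, and integers $a_r\in\Gamma_r$ for $r\in R'$, such that $\ell a_r$ is an $r$-th power modulo $q$ for every prime $q\mid d$ with $q\ne\ell$ and every $r\in R'$.
\end{lemma}

\begin{proof}
For an odd prime $\ell\mid d$ let $d_\ell=d/\ell^{v_\ell(d)}$, and let $W_\ell$ be the set of characters $\psi$ of $\mathbb U_d$ with $\psi^*(\ell)=1$. These are the characters that factor through $\mathbb U_{d_\ell}$ and there take the value $1$ at the unit $\ell$, so $W_\ell$ is a group. Let $V_r$ be the group of characters $\psi$ trivial on $H_d$ with $\psi^r=1$, let $W_{r,\ell}=V_r\cap W_\ell$, and let $V=\prod_{r\in R}V_r$, an internal direct product of characters of odd order. If $\psi=\prod_r\psi_r$ with $\psi_r\in V_r$, each $\psi_r$ is a power of $\psi$, because the $r$ are distinct primes. Hence $V\cap W_\ell=\prod_rW_{r,\ell}$. By Proposition~\ref{prop:odd}, $V$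 is the union of these subgroups. A proper subgroup of $V_r$ has index at least $r$, so
\[
1\le\sum_\ell\prod_{r\in R}\frac{|W_{r,\ell}|}{|V_r|}\le\omega(d)\max_\ell\prod_{r:\,W_{r,\ell}\ne V_r}\frac1r .
\]
Take $\ell$ attaining the maximum and $R'=\{r\in R:W_{r,\ell}=V_r\}$. Then $\prod_{r\in R\setminus R'}r\le\omega(d)$.

Let $r\in R'$ and let $K$ be the subgroup of $\mathbb U_{d_\ell}$ generated by $p_1,\dots,p_t$ and all $r$-th powers. A character $\theta$ of $\mathbb U_{d_\ell}$ trivial on $K$ has $\theta^r=1$, and its pullback to $\mathbb U_d$ lies in $V_r=W_{r,\ell}$, so $\theta(\ell)=1$. By duality $\ell\in K$, say $\ell=p_1^{k_1}\cdots p_t^{k_t}u^r$. Take $a_r=\prod_ip_i^{j_i}$ with $j_i\equiv-k_i\pmod r$ and $0\le j_i<r$. Then $\ell a_r$ is an $r$-th power in $\mathbb U_{d_\ell}$, hence modulo each prime $q\mid d_\ell$.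
\end{proof}

\section{Reduction to a sum of reciprocals of primes}\label{sec:reduction}

We use Chebyshev's bounds $\pi(X)\ll X/\log X$, $\sum_{n\le X}\Lambda(n)\ll X$ and $\prod_{r\le X}r\le4^X$, where $\Lambda$ is the von Mangoldt function, and Mertens' estimate $\sum_{q\le X}1/q=\log_2X+O(1)$.

We take $R$ to be the primes in an interval $(w,y]$, so that the product of the densities \eqref{eq:density} is about $\log w/\log y$. We shall sum over all choices of $R'$ and $(a_r)$; their number is $e^{O(y)}$, and this must be $(\log x)^{o(1)}$, so $y=o(\log_2x)$. On the other side, $\omega(d)$ may be of size $\log_2x$, and then Lemma~\ref{lem:cover} may lose all $r$ up to about $\log_3x$, so there is no gain in taking $w$ smaller. Accordingly let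
\[
y=(\log_2x)^{1/2},\qquad w=\log_3x,\qquad R=\{r:\ w<r\le y\},\qquad N=\prod_{r\in R}r\le e^{2y}.
\]
Note that $\log x=e^{y^2}$. A pair $(R',\mathbf a)$ is \emph{admissible} if $R'\subset R$, $\prod_{r\in R\setminus R'}r\le3\log_2x$, and $\mathbf a=(a_r)_{r\in R'}$ with $a_r\in\Gamma_r$. The number of admissible pairs is at most
\begin{equation}\label{eq:pairs}
\prod_{r\in R}(1+r^t)\le N^{t+1}\le e^{2(t+1)y}\le\log x .
\end{equation}
For an admissible pair, $w^{|R\setminus R'|}\le3\log_2x$, so $|R\setminus R'|\le2\log_3x/\log_4x$ and $\sum_{r\in R\setminus R'}1/r\le2/\log_4x\le1$. By Mertens' estimate, $\sum_{r\in R'}1/r\ge\log(\log y/\log w)-O(1)$, where $\log y/\log w=\log_3x/(2\log_4x)\to\infty$. Hence $R'\ne\emptyset$ and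
\begin{equation}\label{eq:Pi}
\Pi:=\prod_{r\in R'}\Big(1-\frac1r\Big)\ll\frac{\log_4x}{\log_3x}.
\end{equation}
For an odd prime $\ell\nmid D$ and an admissible pair, let $\mathcal P(\ell)=\mathcal P(\ell;R',\mathbf a)$ be the set of primes $q\nmid\ell D$ such that $\ell a_r$ is an $r$-th power modulo $q$ for all $r\in R'$, and let
\[
P(\ell)=P(\ell;R',\mathbf a)=\sum_{q\le x,\ q\in\mathcal P(\ell)}\frac1q .
\]
The heuristic \eqref{eq:density} predicts that $P(\ell)$ is about $\Pi\log_2x$. The analytic core of the paper is an upper bound of this order for almost all $\ell$.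

\begin{proposition}\label{prop:bad}
There is a constant $C$, depending only on $p_1,\dots,p_t$, with the following property. Let $K=C\log_2x\log_4x/\log_3x$, and call an odd prime $\ell\le x$, $\ell\nmid D$, \emph{bad} if $P(\ell;R',\mathbf a)>K$ for some admissible pair. Then $\sum_{\ell\ \mathrm{bad}}1/\ell\ll1/\log x$.
\end{proposition}

The proof occupies Sections \ref{sec:small} and \ref{sec:large}. To use the proposition we need a bound, uniform in the set of primes, for integers with restricted prime factors.

\begin{lemma}\label{lem:restricted}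
Let $\mathcal P$ be a set of primes and $X\ge1$. The number $\Psi$ of integers $m\le X$ all of whose prime factors lie in $\mathcal P$ satisfies, with an absolute implied constant,
\[
\Psi\ll\frac X{\log2X}\exp\Big(\sum_{q\le X,\ q\in\mathcal P}\frac1q\Big).
\]
\end{lemma}

\begin{proof}
Let $m,m'$ run over integers composed of primes in $\mathcal P$. From $\log m=\sum_{n\mid m}\Lambda(n)$, writing $m=m'n$, and from $\log u\le u$,
\[
\Psi\log2X=\sum_{m\le X}\log m+\sum_{m\le X}\log\frac{2X}m\le\sum_{m'\le X}\ \sum_{n\le X/m'}\Lambda(n)+\sum_{m\le X}\frac{2X}m\ll X\sum_{m\le X}\frac1m .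
\]
Finally $\sum_{m\le X}1/m\le\prod_{q\le X,\,q\in\mathcal P}(1-1/q)^{-1}\ll\exp\big(\sum_{q\le X,\,q\in\mathcal P}1/q\big)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}, assuming Proposition~\ref{prop:bad}]
Since $2^{\omega(d)}$ is at most the number of divisors of $d$, we have $\sum_{d\le x}2^{\omega(d)}\ll x\log x$. If $\omega(d)>3\log_2x$ then $2^{\omega(d)}>(\log x)^{3\log2}>(\log x)^2$, so there are $O(x/\log x)$ such $d\le x$. The number of $d\le x$ divisible by a bad prime is at most $x\sum_{\ell\ \mathrm{bad}}1/\ell\ll x/\log x$.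

Let $d\le x$ be any other modulus with $H_d$ sporadic, and take $\ell,R',\mathbf a$ from Lemma~\ref{lem:cover}. The pair $(R',\mathbf a)$ is admissible, $\ell\nmid D$ because $(d,D)=1$, and $\ell$ is not bad. So $d=\ell^\nu m$ with $\nu\ge1$, all primes of $m$ in $\mathcal P(\ell;R',\mathbf a)$, and $P(\ell;R',\mathbf a)\le K$. By \eqref{eq:pairs} and Lemma~\ref{lem:restricted} with $X=x/\ell^\nu$, the number of such $d$ is
\[
\ll e^{2(t+1)y+K}\sum_{\ell^\nu\le x}\frac{x}{\ell^\nu\log(2x/\ell^\nu)} .
\]
The terms with $\ell^\nu\le\sqrt x$ contribute $\ll\frac x{\log x}\sum_{\ell^\nu\le\sqrt x}\ell^{-\nu}\ll x\log_2x/\log x$. A prime $\ell>\sqrt x$ lies in an interval $(x2^{-i-1},x2^{-i}]$ with $2^i\le\sqrt x$. This interval contains $\ll x2^{-i}/\log x$ primes, each contributing $\ll2^i/(i+1)$ for $\nu=1$, and $\sum_{2^i\le\sqrt x}\frac{x}{(i+1)\log x}\ll x\log_2x/\log x$. There are $\ll\sqrt u$ prime powers $\ell^\nu\le u$ with $\nu\ge2$, so those exceeding $\sqrt x$ have reciprocal sum $\ll x^{-1/4}$ and contribute $\ll x^{3/4}$. The total count is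
\[
\ll\frac{x}{\log x}\exp\big(K+2(t+1)y+\log_3x\big),
\]
which is the bound of the theorem because $y$ and $\log_3x$ are $o(K)$.
\end{proof}

To prove Proposition~\ref{prop:bad} we must count primes $q$ in $\mathcal P(\ell)$. For fixed $\ell$ this is a Chebotarev problem in a field whose discriminant grows with $\ell$, and the effective theorem applies only when $\log q$ exceeds the square of the logarithm of the discriminant; for $\ell$ of size $x^c$ this is beyond $q\le x$. For large $\ell$ we instead average over $\ell$ with the large sieve, which saves a small power of $\ell$ and loses some powers of $\log x$. The two methods meet at a power of $\log x$. Put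
\[
Z=(\log x)^{40},\qquad Q_0=\exp(e^{15y}),
\]
so that $D,\,y<Z<Q_0<x$, as $\log Z=40y^2$. Primes $q\le Q_0$ are too small for either method and are bounded trivially:
\begin{equation}\label{eq:smallq}
\sum_{q\le Q_0}\frac1q=15y+O(1).
\end{equation}
In both ranges of $\ell$ the goal is the inequality
\begin{equation}\label{eq:goal}
P(\ell;R',\mathbf a)\le2\Pi\log_2x+15y+O(1),
\end{equation}
whose right side is at most $K$ by \eqref{eq:Pi} if $C$ is large enough. We write $N'=\prod_{r\in R'}r$.

\section{Small $\ell$: the Chebotarev density theorem}\label{sec:small}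

Let $F/\mathbb Q$ be a finite Galois extension with group $G$, degree $n_F$ and absolute discriminant $\Delta_F$. For a prime $q\nmid\Delta_F$ and a prime $\mathfrak q$ of $F$ above it, the Frobenius element is the unique $\tau\in G$ with $\tau\alpha\equiv\alpha^q\pmod{\mathfrak q}$ for all integers $\alpha$ of $F$. As $\mathfrak q$ varies, $\tau$ runs over a conjugacy class $\operatorname{Frob}_q$. Two consequences will be used.
\begin{itemize}
\item[(F1)] If $\zeta_n\in F$ and $q\nmid n$, then $\tau\zeta_n=\zeta_n^q$.
\item[(F2)] If a monic $g\in\mathbb Z[T]$ has all its roots in $F$ and splits into distinct linear factors modulo $q$, then $\tau$ fixes every root $\alpha$. Indeed $\tau\alpha\equiv\alpha^q\equiv\alpha$, and distinct roots are distinct modulo $\mathfrak q$.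
\end{itemize}
For a union $\mathcal C\subset G$ of $c$ conjugacy classes let $\pi_{\mathcal C}(X)$ be the number of $q\le X$, $q\nmid\Delta_F$, with $\operatorname{Frob}_q\subset\mathcal C$, and let $\operatorname{Li}(X)=\int_2^Xdu/\log u$. The effective Chebotarev theorem of Lagarias and Odlyzko \cite[Theorem 1.3]{LO}, in the form for unions of classes in \cite[Th\'eor\`eme 2]{Serre}, states that if $\log X\ge10n_F(\log\Delta_F)^2$, then
\begin{equation}\label{eq:cheb}
\Big|\pi_{\mathcal C}(X)-\frac{|\mathcal C|}{|G|}\operatorname{Li}(X)\Big|\le\frac{|\mathcal C|}{|G|}\operatorname{Li}(X^\rho)+c_1c\,X\exp\Big(-c_2\Big(\frac{\log X}{n_F}\Big)^{1/2}\Big),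
\end{equation}
with absolute constants $c_1,c_2>0$. Here $\rho<1$ is a possible exceptional zero, and the first term on the right is absent if there is none. For an upper bound the exceptional zero costs only a factor $2$, since $\operatorname{Li}(X^\rho)\le\operatorname{Li}(X)$.

\begin{lemma}\label{lem:small}
Inequality \eqref{eq:goal} holds for every odd prime $\ell\le Z$, $\ell\nmid D$, and every admissible pair.
\end{lemma}

\begin{proof}
Let $\beta_r=\ell a_r$, let $F_r$ be the splitting field of $T^r-\beta_r$, and let $F$ be the compositum of the $F_r$, $r\in R'$.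

\emph{The Galois group.} Since $\ell\nmid D$, the prime $\ell$ divides $\beta_r$ exactly once, so $T^r-\beta_r$ is irreducible by Eisenstein's criterion. As $r\ge3$ is odd, it has a real root $\beta_r^{1/r}$ and nonreal roots, so $\mathbb Q(\beta_r^{1/r})$ is not normal and is contained in no abelian extension of $\mathbb Q$. In particular $\beta_r^{1/r}\notin\mathbb Q(\zeta_{N'})$. Because this field contains $\zeta_r$, adjoining $\beta_r^{1/r}$ gives a Galois extension whose group embeds in the $r$-th roots of unity, hence of degree exactly $r$. The degrees $r$ are distinct primes, so $n_F=\varphi(N')N'=\prod_{r\in R'}r(r-1)$. Now $G=\operatorname{Gal}(F/\mathbb Q)$ embeds in $\prod_r\operatorname{Gal}(F_r/\mathbb Q)$, whose factors have order at most $r(r-1)$. So the embedding is an isomorphism, each factor has order $r(r-1)$, and $r$ of its elements fix $\zeta_r$.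

\emph{The discriminant.} Recall that the different $\mathfrak D$ is multiplicative in towers, that $\Delta_F$ is the norm of $\mathfrak D_{F/\mathbb Q}$, and that $g'(\alpha)\in\mathfrak D_{k(\alpha)/k}$ if $\alpha$ is an algebraic integer with minimal polynomial $g$ over a number field $k$. Build $F$ by adjoining one at a time the numbers $\alpha=\beta_r^{1/r}$ and $\alpha=\zeta_r\beta_r^{1/r}$, $r\in R'$. At each step $g$ divides $T^r-\beta_r$ with an integral cofactor, so $g'(\alpha)$ divides $r\alpha^{r-1}$. Hence $\prod_\alpha r\alpha^{r-1}\in\mathfrak D_{F/\mathbb Q}$. It follows that every prime dividing $\Delta_F$ divides $N'\ell D$, and, since all conjugates of $\alpha$ have absolute value $|\beta_r|^{1/r}$, that $\Delta_F\le\prod_{r}(r|\beta_r|)^{2n_F}$. With $n_F\le N^2\le e^{4y}$ and $|\beta_r|\le ZD^y$,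
\[
\log\Delta_F\le2e^{4y}\,y\,(\log y+40y^2+y\log D)\le e^{5y}.
\]

\emph{The Frobenius condition.} Let $q\in\mathcal P(\ell)$ with $q>Q_0$, so $q\nmid N'\ell D$, and let $r\in R'$. If $q\not\equiv1\pmod r$, Frobenius moves $\zeta_r$ by (F1). If $q\equiv1\pmod r$, then $\mathbb F_q$ contains $r$ distinct $r$-th roots of unity and one $r$-th root of $\beta_r$, so Frobenius is trivial on $F_r$ by (F2). Thus $\operatorname{Frob}_q\subset\mathcal C=\prod_r\mathcal C_r$, where $\mathcal C_r=\{\tau:\tau\zeta_r\ne\zeta_r\}\cup\{1\}$ is stable under conjugation and $|\mathcal C_r|=r(r-1)-r+1=(r-1)^2$. So $|\mathcal C|/|G|=\prod_{r\in R'}(1-1/r)=\Pi$, as predicted by \eqref{eq:density}.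

\emph{Counting.} For $X\ge Q_0$ we have $\log X\ge e^{15y}\ge10e^{14y}\ge10n_F(\log\Delta_F)^2$, so \eqref{eq:cheb} applies. Also $c\le n_F\le(\log X)^{4/15}$, and so $(\log X/n_F)^{1/2}\ge(\log X)^{11/30}\ge(\log X)^{1/3}$. Therefore
\[
\pi_{\mathcal C}(X)\le2\Pi\operatorname{Li}(X)+O\Big(\frac{X}{(\log X)^2}\Big)=\frac{2\Pi X}{\log X}+O\Big(\frac{X}{(\log X)^2}\Big)\qquad(X\ge Q_0).
\]
By partial summation,
\[
\sum_{\substack{Q_0<q\le x\\ q\in\mathcal P(\ell)}}\frac1q\le\frac{\pi_{\mathcal C}(x)}x+\int_{Q_0}^x\frac{\pi_{\mathcal C}(u)}{u^2}\,du\le2\Pi\log_2x+O(1).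
\]
Together with \eqref{eq:smallq} this is \eqref{eq:goal}.
\end{proof}

\section{Large $\ell$: the large sieve}\label{sec:large}

We now detect the condition $q\in\mathcal P(\ell)$ by characters modulo $q$. The principal characters give a main term independent of $\ell$, and the others are small for most $\ell$. Two standard tools are needed. The Siegel--Walfisz theorem states that there is $c>0$ such that, uniformly for $m\le\log X$, the number of primes $q\le X$ with $q\equiv1\pmod m$ is $\operatorname{Li}(X)/\varphi(m)+O(Xe^{-c\sqrt{\log X}})$. The multiplicative large sieve states that for complex $\alpha_n$,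
\begin{equation}\label{eq:sieve}
\sum_{f\le Y}\ \sum_{\chi\ \text{primitive mod }f}\Big|\sum_{n\le U}\alpha_n\chi(n)\Big|^2\le(U+Y^2)\sum_{n\le U}|\alpha_n|^2 .
\end{equation}

Fix an admissible pair. For a prime $q>Q_0$ let $N_q$ be the product of the $r\in R'$ with $r\mid q-1$, and let $X_q$ be the group of characters modulo $q$ of order dividing $N_q$. As $\mathbb U_q$ is cyclic, $|X_q|=N_q$, and each $\chi\in X_q$ is uniquely a product $\prod_{r\mid N_q}\chi_r$ with $\chi_r^r=\chi_0$, the principal character. If $r\nmid q-1$ every unit is an $r$-th power, and if $r\mid q-1$ the indicator function of the $r$-th powers among units $u$ is $\frac1r\sum_{\chi_r}\chi_r(u)$. So for $q\ne\ell$,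
\[
1_{q\in\mathcal P(\ell)}=\prod_{r\mid N_q}\frac1r\sum_{\chi_r}\chi_r(a_r)\chi_r(\ell)=\frac1{N_q}\sum_{\chi\in X_q}\eta_\chi\chi(\ell),\qquad\eta_\chi=\prod_{r\mid N_q}\chi_r(a_r).
\]
All that matters about $\eta_\chi$ is that $|\eta_\chi|=1$, $\eta_{\chi_0}=1$, and $\eta_\chi$ does not depend on $\ell$. Let $Q$ run over the numbers $2^iQ_0\le x$, $i\ge0$, of which there are at most $2\log x$, and put
\[
E_Q(\ell)=\sum_{Q<q\le2Q}\ \sum_{\chi_0\ne\chi\in X_q}\lambda_\chi\chi(\ell),\qquad\lambda_\chi=\frac{\eta_\chi}{qN_q}.
\]
The prime $q=\ell$ is not in $\mathcal P(\ell)$ and contributes $0$ to $E_Q(\ell)$. With \eqref{eq:smallq},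
\begin{equation}\label{eq:split}
P(\ell)\le15y+O(1)+\sum_Q\sum_{Q<q\le2Q}\frac1{qN_q}+\sum_Q|E_Q(\ell)| .
\end{equation}

\begin{lemma}\label{lem:mainterm}
We have $\sum_Q\sum_{Q<q\le2Q}1/(qN_q)\le2\Pi\log_2x+O(1)$.
\end{lemma}

\begin{proof}
Let $g$ be the multiplicative function on divisors of $N'$ with $g(r)=1/r-1$. Then $|g|\le1$ and $1/N_q=\prod_{r\mid N_q}(1+g(r))=\sum_{m\mid(N',q-1)}g(m)$. The divisors $m$ of $N'$ are at most $N\le e^{2y}\le\log Q$, both in size and in number. By the Siegel--Walfisz theorem,
\[
\sum_{Q<q\le2Q}\frac1{N_q}=\big(\operatorname{Li}(2Q)-\operatorname{Li}(Q)\big)\sum_{m\mid N'}\frac{g(m)}{\varphi(m)}+O\big(Q(\log Q)e^{-c\sqrt{\log Q}}\big),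
\]
and $\sum_{m\mid N'}g(m)/\varphi(m)=\prod_{r\in R'}\big(1+\frac{g(r)}{r-1}\big)=\Pi$. As $\operatorname{Li}(2Q)-\operatorname{Li}(Q)\le Q/\log Q$, the inner sum in the lemma is at most $\Pi/\log Q+O((\log Q)e^{-c\sqrt{\log Q}})$. The error terms form a convergent series over $Q=2^iQ_0$, and comparison with an integral gives $\sum_Q1/\log Q\le1+(\log_2x)/\log2\le2\log_2x$.
\end{proof}

It remains to show that few $\ell$ in a dyadic interval $(L,2L]$ have $|E_Q(\ell)|$ large. The large sieve is efficient when the length $U$ of the sum is at least $Y^2=4Q^2$, but $L$ may be far smaller than $Q$. We therefore apply \eqref{eq:sieve} to a $k$-th power of the sum over $\ell$, which has length $(2L)^k$. The saving comes from the weights: each modulus $q$ has total weight $\sum_\chi|\lambda_\chi|\le1/q$, however many characters it carries.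

\begin{lemma}\label{lem:exceptional}
Let $Z\le L\le x$, let $Q$ be as above, and let $\mathcal L$ be the set of primes $\ell\in(L,2L]$ with $|E_Q(\ell)|>1/\log x$. Then $|\mathcal L|\ll L(\log x)^{-7}$.
\end{lemma}

\begin{proof}
Choose $\xi_\ell$ with $|\xi_\ell|=1$ and $\xi_\ell E_Q(\ell)=|E_Q(\ell)|$, and let $S_\chi=\sum_{\ell\in\mathcal L}\xi_\ell\chi(\ell)$. Let $\chi$ run over the nonprincipal characters in all $X_q$, $Q<q\le2Q$. For an integer $k\ge1$, H\"older's inequality gives
\[
\frac{|\mathcal L|}{\log x}\le\sum_{\ell\in\mathcal L}|E_Q(\ell)|=\sum_\chi\lambda_\chi S_\chi\le\Big(\sum_\chi|\lambda_\chi|^{\frac{2k}{2k-1}}\Big)^{\frac{2k-1}{2k}}\Big(\sum_\chi|S_\chi|^{2k}\Big)^{\frac1{2k}} .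
\]
There are at most $Q$ primes in $(Q,2Q]$, so
\[
\sum_\chi|\lambda_\chi|^{\frac{2k}{2k-1}}\le\sum_{Q<q\le2Q}N_q(QN_q)^{-\frac{2k}{2k-1}}\le Q\cdot Q^{-\frac{2k}{2k-1}}=Q^{-\frac1{2k-1}} .
\]
Next, $S_\chi^k=\sum_{n\le(2L)^k}\alpha_n\chi(n)$, where $\alpha_n$ is the sum of $\xi_{\ell_1}\cdots\xi_{\ell_k}$ over ordered $k$-tuples from $\mathcal L$ with product $n$. By unique factorization $|\alpha_n|\le k!$, and $\sum_n|\alpha_n|\le|\mathcal L|^k$, so $\sum_n|\alpha_n|^2\le k!\,|\mathcal L|^k$. Nonprincipal characters to a prime modulus are primitive, so \eqref{eq:sieve} gives $\sum_\chi|S_\chi|^{2k}\le((2L)^k+4Q^2)\,k!\,|\mathcal L|^k$. Inserting both bounds, dividing by $|\mathcal L|^{1/2}$, squaring, and using $(k!)^{1/k}\le k$, we obtain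
\[
|\mathcal L|\le(\log x)^2\,k\,Q^{-1/k}\big((2L)^k+4Q^2\big)^{1/k}.
\]
Take the least $k\ge1$ with $(2L)^k\ge4Q^2$. Then the last factor is at most $2^{1/k}\cdot2L\le4L$, and $k\ll\log x$ since $(2L)^{k-1}<4Q^2\le4x^2$. If $k=1$, then $Q^{1/k}\ge Q_0\ge Z$. If $k\ge2$, then $2Q>(2L)^{(k-1)/2}$, so $Q^{1/k}\ge2^{-1/k}(2L)^{(k-1)/(2k)}\ge\frac12L^{1/4}\ge\frac12Z^{1/4}$. In both cases $|\mathcal L|\ll L(\log x)^3Z^{-1/4}=L(\log x)^{-7}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:bad}]
By Lemma~\ref{lem:small}, no $\ell\le Z$ is bad. Let $L$ run over the numbers $2^hZ\le x$, $h\ge0$. If $\ell\in(Z,x]$ lies in none of the sets $\mathcal L$, over all $Q$, all $L$ and all admissible pairs, then $\sum_Q|E_Q(\ell)|\le2$ for every admissible pair, and \eqref{eq:split} with Lemma~\ref{lem:mainterm} gives \eqref{eq:goal}, so $\ell$ is not bad. There are at most $2\log x$ values of $Q$, at most $2\log x$ values of $L$, and at most $\log x$ admissible pairs by \eqref{eq:pairs}. By Lemma~\ref{lem:exceptional},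
\[
\sum_{\ell\ \mathrm{bad}}\frac1\ell\le\sum\frac{|\mathcal L|}L\ll(\log x)^{3-7}.\qedhere
\]
\end{proof}

This completes the proof of Theorem~\ref{thm:general}.

\section{The exponent $\delta_p$ and the proof of Theorem~\ref{thm:main}}\label{sec:delta}

The bound just proved is negligible against \eqref{eq:moree} exactly when $\delta_p<1$. To show this we need many $d$ with $-1\in\langle p\rangle_d$. Modulo an odd prime $q$, the power of $p$ that equals $-1$ is $p^{\operatorname{ord}_q(p)/2}$, where $\operatorname{ord}_q(p)$ is the multiplicative order, and such congruences can be satisfied simultaneously if all the orders have the same positive $2$-adic valuation. Let $\mathcal Q$ be the set of primes $q\nmid2p$ with $v_2(\operatorname{ord}_q(p))=1$. For a fixed field, \eqref{eq:cheb} shows that the primes with $\operatorname{Frob}_q\subset\mathcal C$ have density $|\mathcal C|/|G|$.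

\begin{lemma}\label{lem:Q}
The set $\mathcal Q$ contains a set of primes of positive density.
\end{lemma}

\begin{proof}
\emph{Case 1: $p$ is not a square.} Let $q\equiv3\pmod4$, $q\nmid p$, with $p$ a nonresidue modulo $q$. Then $p^{(q-1)/2}\equiv-1$, so $\operatorname{ord}_q(p)$ divides $q-1$ but not the odd number $(q-1)/2$, and $q\in\mathcal Q$. If $\sqrt p\notin\mathbb Q(i)$, these are the $q\nmid 2p$ whose Frobenius in the biquadratic field $\mathbb Q(i,\sqrt p)$ negates both $i$ and $\sqrt p$, because Frobenius multiplies $\sqrt p$ by $\pm1\equiv p^{(q-1)/2}$; their density is $1/4$. Otherwise $p=-c^2$, every $q\equiv3\pmod4$ not dividing $p$ qualifies, and the density is $1/2$.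

\emph{Case 2: $p$ is a square.} Since $|p|>1$, we can write $p=b^{2^s}$ with $s\ge1$ and $b>1$ not a square. We need $v_2(\operatorname{ord}_q(b))=s+1$. The first attempt, $v_2(q-1)=s+1$ with $b$ a nonresidue, is impossible when $b=2$ and $s\ge2$, since $2$ is a residue modulo every $q\equiv1\pmod8$. We ask instead that $v_2(q-1)=s+2$ and that $b$ be a square but not a fourth power modulo $q$. Then $b=\gamma^a$ for a primitive root $\gamma$ and $v_2(a)=1$, so $v_2(\operatorname{ord}_q(b))=s+1$ and $v_2(\operatorname{ord}_q(p))=1$.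

Let $F=\mathbb Q(\zeta_{2^{s+2}},\sqrt b)$ and $E=F(\zeta_{2^{s+3}})$, both abelian over $\mathbb Q$, with $[E:F]\le2$. First, $E\ne F$. Otherwise $F$, of degree at most $2^{s+2}$, contains and hence equals $\mathbb Q(\zeta_{2^{s+3}})$. The Galois group of this field is a product of two cyclic groups of even order, so it has exactly three quadratic subfields, $\mathbb Q(i),\mathbb Q(\sqrt2),\mathbb Q(\sqrt{-2})$, all inside $\mathbb Q(\zeta_8)\subset\mathbb Q(\zeta_{2^{s+2}})$. Then $F=\mathbb Q(\zeta_{2^{s+2}})$ has degree $2^{s+1}$, a contradiction. Second, $b^{1/4}\notin E$. If $b^{1/4}=u+v\sqrt b$ with rational $u,v$, squaring gives $u^2+bv^2=0$, which forces $u=v=0$. So $\mathbb Q(b^{1/4})$ has degree $4$ and $T^4-b$ is irreducible. This real field does not contain the conjugate $ib^{1/4}$, so it is not normal and is not contained in the abelian field $E$.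

Thus $E$ and $F(b^{1/4})$ are distinct quadratic extensions of $F$, the group of $E(b^{1/4})/F$ is a Klein four-group, and it has an element $\tau$ that is nontrivial on both. The field $E(b^{1/4})$ is Galois over $\mathbb Q$, being the compositum of $E$ and the splitting field of $T^4-b$. The primes $q\nmid2b$ with $\tau\in\operatorname{Frob}_q$ have positive density. For such $q$: $\tau$ fixes $\zeta_{2^{s+2}}$ and moves $\zeta_{2^{s+3}}$, so $v_2(q-1)=s+2$ by (F1); $\tau$ fixes $\sqrt b$, so $b^{(q-1)/2}\equiv1$ and $b$ is a square; and if $b$ were a fourth power then, as $q\equiv1\pmod4$, the polynomial $T^4-b$ would split into distinct linear factors modulo $q$, and $\tau$ would fix $b^{1/4}$ by (F2), which it does not.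
\end{proof}

\begin{proposition}\label{prop:delta}
We have $\delta_p<1$.
\end{proposition}

\begin{proof}
Let $d>1$ be a product of distinct primes of $\mathcal Q$. For $q\mid d$ write $\operatorname{ord}_q(p)=2h_q$ with $h_q$ odd. Then $p^{h_q}$ has order $2$ in the cyclic group $\mathbb U_q$, so $p^{h_q}\equiv-1\pmod q$. The least common multiple $h$ of the $h_q$ is an odd multiple of each, so $p^h\equiv-1\pmod d$ and $d\in\mathcal B_{p,1}$. By Lemma~\ref{lem:Q} there is $\kappa>0$ with $\mathcal Q(u)\ge\kappa u/\log u$ for large $u$. For $1<\sigma\le3/2$ put $I(\sigma)=\int_2^\infty u^{-\sigma}(\log u)^{-1}du$. The substitution $v=(\sigma-1)\log u$ gives $I(\sigma)=\int_{(\sigma-1)\log2}^\infty e^{-v}dv/v=\log\frac1{\sigma-1}+O(1)$. By partial summation, $\sum_{q\in\mathcal Q}q^{-\sigma}=\sigma\int_2^\infty\mathcal Q(u)u^{-\sigma-1}du\ge\kappa I(\sigma)-O(1)$, and so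
\[
1+\sum_{d\in\mathcal B_{p,1}}d^{-\sigma}\ge\prod_{q\in\mathcal Q}(1+q^{-\sigma})\gg\exp\Big(\sum_{q\in\mathcal Q}q^{-\sigma}\Big)\gg(\sigma-1)^{-\kappa}.
\]
If $\delta_p\ge1$, then \eqref{eq:moree} gives $\mathcal B_{p,1}(u)\ll u/\log u$ for $u\ge2$, and the left side is $1+\sigma\int_2^\infty\mathcal B_{p,1}(u)u^{-\sigma-1}du\ll1+I(\sigma)$, which grows only like $\log\frac1{\sigma-1}$. This is a contradiction as $\sigma\to1^+$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bound is Theorem~\ref{thm:general} with $t=1$ and $p_1=p$, and it equals $x/(\log x)^{1-o(1)}$ because $\log_4x/\log_3x\to0$. By \eqref{eq:moree} and Proposition~\ref{prop:delta}, this is $o(\mathcal B_{p,1}(x))$, so \eqref{eq:sandwich} gives $\mathcal B_{p,*}(x)\sim\mathcal B_{p,1}(x)$. Since $\mathcal B_{p,0}\subset\mathcal B_p$, we have $\mathcal B_p(x)=\mathcal B_{p,0}(x)+\mathcal B_{p,*}(x)$, and \eqref{eq:sandwich} yields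
\[
\mathcal B_p(x)=\mathcal B_{p,0}(x)+\mathcal B_{p,1}(x)+O\big(x/(\log x)^{1-o(1)}\big),
\]
which contains the last assertion.
\end{proof}

\begin{thebibliography}{9}

\bibitem{LO}
Lagarias and Odlyzko, \emph{Effective versions of the Chebotarev density theorem}, 1977.

\bibitem{PU}
Carl Pomerance and Douglas Ulmer, \emph{On balanced subgroups of the multiplicative group}, arXiv:1204.6705 (2012).

\bibitem{Serre}
Serre, \emph{Quelques applications du th\'eor\`eme de densit\'e de Chebotarev}, 1981.

\end{thebibliography}
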